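\title{Zeta-like multizeta values for $\mathbb{F}_2[t]$ and the splicing of tuples}

\begin{abstract}
A tuple $(s_1,\dotsc,s_r)$ of positive integers is zeta-like for $\mathbb{F}_2[t]$ if Thakur's multizeta value $\zeta(s_1,\dotsc,s_r)$ is an $\mathbb{F}_2(t)$-multiple of $\zeta(s_1+\dots+s_r)$. We determine all zeta-like tuples and the corresponding ratios. As a consequence we prove the splicing conjecture posed by Lara Rodr\'iguez and Thakur: if $(s_1,\dotsc,s_k)$ and $(s_k,\dotsc,s_r)$ are zeta-like and $s_1+\dots+s_r$ is a power of $2$ or a power of $2$ minus one, then $(s_1,\dotsc,s_r)$ is zeta-like, with the single exception of the pair $(1,1)$, $(1,1)$. We also describe all zeta-like splices without a hypothesis on the weight. The proof converts the zeta-like property into the solvability of a system of functional equations in polynomials of one variable, by means of the criterion of Anderson, Brownawell and Papanikolas, and then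 locates the roots of the solutions with Newton polygons.
\end{abstract}

\section{Introduction}

\subsection{Zeta-like tuples and splicing}

Let $A=\mathbb{F}_2[t]$ and let $A_+$ be the set of monic polynomials in $A$. For $d\ge 0$ and $s\ge 1$ put
\[
S_d(s)=\sum_{a\in A_+,\ \deg a=d}a^{-s}\in\mathbb{F}_2((1/t)).
\]
For a tuple $\mathbf{s}=(s_1,\dotsc,s_r)$ of positive integers, Thakur's multizeta value is
\[
\zeta(\mathbf{s})=\sum_{d_1>\dots>d_r\ge 0}S_{d_1}(s_1)\cdots S_{d_r}(s_r)=\sum\frac{1}{a_1^{s_1}\cdots a_r^{s_r}},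
\]
where the last sum runs over $a_i\in A_+$ with $\deg a_1>\dots>\deg a_r$. The series converges in $\mathbb{F}_2((1/t))$ because every term of $S_d(s)$ has degree $-ds$ in $t$. The \emph{depth} of $\mathbf{s}$ is $r$ and its \emph{weight} is $w=\operatorname{wt}(\mathbf{s})=s_1+\dots+s_r$. The values $\zeta(\mathbf{s})$ are nonzero; we use this known fact without proof. The tuple $\mathbf{s}$ is \emph{zeta-like} if $\zeta(\mathbf{s})/\zeta(w)\in\mathbb{F}_2(t)$, that is, if the $r$-fold sum collapses to a rational multiple of the single sum of the same weight. (It is equivalent to ask that the ratio be algebraic over $\mathbb{F}_2(t)$; we shall not need this.) Tuples of depth one are zeta-like by definition.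

Throughout the paper
\[
[i]=t^{2^i}+t,\qquad T=[1]=t^2+t,\qquad \ell_d=\prod_{i=1}^{d}[i],\qquad D_0=1,\quad D_i=[i]D_{i-1}^2 ,
\]
so that $[0]=0$, $\ell_0=1$ and $[d+1]=[d]^2+T$. We write
\[
S_{<d}(\mathbf{s})=\sum_{d>d_1>\dots>d_r\ge 0}S_{d_1}(s_1)\cdots S_{d_r}(s_r),
\]
with $S_{<d}=1$ for the empty tuple, and $S_d(s)=0$ for $d<0$.

The simplest zeta-like tuple of depth two is $(1,1)$. One has $S_d(1)=1/\ell_d$ (Proposition~\ref{prop:Qg} below), and these power sums telescope: since $[d+1]+[d]^2=T$,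
\[
\frac{[d+1]^2}{T\ell_{d+1}}+\frac{[d]^2}{T\ell_d}=\frac{[d+1]+[d]^2}{T\ell_d}=\frac{1}{\ell_d},
\qquad\text{so}\qquad S_{<d}(1)=\frac{[d]^2}{T\ell_d}.
\]
Hence $S_d(1)S_{<d}(1)=1/(T\ell_{d-1}^2)=S_{d-1}(2)/T$ for $d\ge1$, and $\zeta(1,1)=\zeta(2)/T$.

We shall see that every suffix $(s_j,\dotsc,s_r)$ of a zeta-like tuple is zeta-like. Zeta-like tuples therefore grow by adding entries on the left, and one asks for a rule that says which entries can be added. If $L=(s_1,\dotsc,s_k)$ is zeta-like, then $s_1,\dotsc,s_{k-1}$ can be placed in front of $(s_k)$, and the first guess is that they can be placed in front of any zeta-like $R=(s_k,\dotsc,s_r)$ that starts with the same entry $s_k$. We call $(s_1,\dotsc,s_r)$ the \emph{splice} of $L$ and $R$. The guess is supported by $(1,2),(2,4)\mapsto(1,2,4)$, by $(1,3),(3,4)\mapsto(1,3,4)$ and by $(1,2),(2,5)\mapsto(1,2,5)$, where all nine tuples are zeta-like by Theorem~\ref{thm:A}. It fails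 for $(1,3),(3,5)\mapsto(1,3,5)$, of weight $9$, and for $(1,1),(1,1)\mapsto(1,1,1)$, of weight $3$. The following conjecture, posed in \cite{LRT}, repairs the guess by a condition on the weight and one exception.

\begin{quote}
\textbf{Splicing conjecture.} \emph{If $(s_1,\dotsc,s_k)$ and $(s_k,\dotsc,s_r)$ are zeta-like and the total weight $\sum_{i=1}^r s_i$ is a power of $2$ or a power of $2$ minus one, then $(s_1,\dotsc,s_r)$ is zeta-like, except when the two tuples to be spliced are $(1,1)$ and $(1,1)$.}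
\end{quote}

\subsection{Results}

For a tuple $\mathbf{s}$ let $2^k\mathbf{s}$ be its entrywise multiple. Put
\begin{align*}
X_{i,n}&=(2^i-1,\,2^i,\,2^{i+1},\dotsc,2^{n-1}) &&(1\le i\le n),\\
Y_{1,n}&=(1,X_{1,n})=(1,1,2,\dotsc,2^{n-1}) &&(n\ge 1),\\
Y_{2,n}&=(1,X_{2,n})=(1,3,4,\dotsc,2^{n-1}) &&(n\ge 2),\\
Z_n&=(2^{n-2},\,3\cdot 2^{n-2}-1) &&(n\ge 3).
\end{align*}
Here $X_{n,n}=(2^n-1)$, so $Y_{1,1}=(1,1)$ and $Y_{2,2}=(1,3)$. The tuple $X_{i,n}$ has depth $n-i+1$. The weights of $X_{i,n}$ and $Z_n$ are $2^n-1$, and those of $Y_{1,n}$ and $Y_{2,n}$ are $2^n$.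

\begin{theorem}\label{thm:A}
Every tuple of depth one is zeta-like. A tuple of depth at least $2$ is zeta-like if and only if it equals $2^k\mathbf{s}$ with $k\ge 0$ and $\mathbf{s}$ in the following list, in which $w$ is the weight of $\mathbf{s}$:
\[
\begin{array}{lll}
\mathbf{s} & & \zeta(\mathbf{s})/\zeta(w)\\[2pt] \hline\\[-8pt]
X_{i,n} & (1\le i<n) & \dfrac{\ell_{n-1}}{\ell_{i-1}D_{n-i}^{2^i}}\\[14pt]
Y_{1,n} & (n\ge 1) & \dfrac{1}{D_n}\\[12pt]
Y_{2,n} & (n\ge 2) & \dfrac{[n]+1}{[n]\,T\,D_{n-2}^4}\\[14pt]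
Z_n & (n\ge 3) & \dfrac{1}{T^{2^{n-2}}}\\[12pt]
(1,2,5) & & \dfrac{[3]+1}{[2][3]\,T^3}\\[12pt]
(3,5) & & \dfrac{[2]^2+1}{T^4[2]}
\end{array}
\]
The ratio for $2^k\mathbf{s}$ is the $2^k$-th power of the ratio for $\mathbf{s}$.
\end{theorem}

\begin{theorem}\label{thm:B}
The splicing conjecture holds. The exception is necessary: $(1,1,1)$ is not zeta-like.
\end{theorem}

\begin{theorem}\label{thm:C}
Let $L$ and $R$ be zeta-like of depth at least $2$, the last entry of $L$ being equal to the first entry of $R$. The splice of $L$ and $R$ is zeta-like if and only if one of the following holds: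
\begin{itemize}
\item[(i)] $R=2^jX_{1,p}$ with $p\ge 2$;
\item[(ii)] $L=2^k(1,3)$ and $R=2^kX_{2,p}$ with $p\ge 3$;
\item[(iii)] $L=2^k(1,2)$ and $R=2^k(2,5)$.
\end{itemize}
\end{theorem}

The factors $2^k$ come from the Frobenius map.

\begin{lemma}[Halving]\label{lem:halving}
For every tuple $\mathbf{s}$ of weight $w$ we have $\zeta(2\mathbf{s})/\zeta(2w)=(\zeta(\mathbf{s})/\zeta(w))^2$, and $2\mathbf{s}$ is zeta-like if and only if $\mathbf{s}$ is.
\end{lemma}

\begin{proof}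
In characteristic $2$ we have $S_d(2s)=S_d(s)^2$, hence $\zeta(2\mathbf{s})=\zeta(\mathbf{s})^2$ and the formula. Let $\xi=\zeta(\mathbf{s})/\zeta(w)\in\mathbb{F}_2((1/t))$ and suppose $\xi^2=a/b$ with $a,b\in A$. The polynomial $ab=(b\xi)^2$ is the square of a Laurent series, so it contains only even powers of $t$; thus $ab=c^2$ with $c\in A$, and $\xi=c/b$ is rational.
\end{proof}

\subsection{The method in weight three}\label{subsec:three}

The formula for $S_{<d}(1)$ found above says that $\ell_dS_{<d}(1)$ is the value at $y_d:=[d]^2$ of one polynomial $g_1=y/T$ that does not depend on $d$. The points $y_d$ form the orbit of $y_0=0$ under $\varphi(y)=(y+T)^2$, and $[d+1]=y_d+T$. Let $\mathbf{s}=(s_1,\mathbf{s}')$ have weight $w$, and let $w'=w-s_1$. There is always a polynomial $Q_{s_1}$ with $Q_{s_1}(y_d)=\ell_d^{s_1}S_d(s_1)$; for instance $Q_1=Q_2=1$. Suppose that there are also polynomials $g_{\mathbf{s}}$ and $g_{\mathbf{s}'}$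 whose values at $y_d$ are $\ell_d^{w}S_{<d}(\mathbf{s})$ and $\ell_d^{w'}S_{<d}(\mathbf{s}')$. Multiplying the recursion $S_{<d+1}(\mathbf{s})=S_{<d}(\mathbf{s})+S_d(s_1)S_{<d}(\mathbf{s}')$ by $\ell_{d+1}^w$ gives an identity at all points $y_d$, hence the polynomial identity
\begin{equation}\label{eq:FE}
g_{\mathbf{s}}(\varphi(y))=(y+T)^w\,(g_{\mathbf{s}}+F),\qquad F=Q_{s_1}g_{\mathbf{s}'}.
\end{equation}
Proposition~\ref{prop:criterion} states that $\mathbf{s}$ is zeta-like exactly when such polynomials exist for all suffixes of $\mathbf{s}$; they then have degree equal to the weight. A question on series becomes a question on roots of polynomials.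

Let us decide in this way the three tuples $(1,2)$, $(2,1)$, $(1,1,1)$ of weight $3$ and depth at least $2$. Suppose that the cubic $g=g_{\mathbf{s}}$ exists. The order of the left side of \eqref{eq:FE} at $y=T$ is twice the order of $g$ at $0$, and it is at least $3$; so $y^2\mid g$. Also $g(y_1)=\ell_1^3S_{<1}(\mathbf{s})=0$, the sum being empty. Therefore $g=\kappa y^2(y+T^2)$ with $\kappa\neq0$, and $g(\varphi(y))=\kappa(y+T)^4y^2$. Equation \eqref{eq:FE} becomes $\kappa y^2(y+T)=\kappa y^2(y+T^2)+F$, that is,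
\[
F=\kappa\,(T^2+T)\,y^2=\kappa\,[2]\,y^2 .
\]
For $(1,2)$ we have $F=g_1^2=y^2/T^2$, so $\kappa=1/(T^2[2])$ solves the equation and $(1,2)$ is zeta-like. For $(2,1)$ we have $F=y/T$, which is not of the required form. For $(1,1,1)$ we have $F=g_{(1,1)}$, which vanishes at $y_1=T^2$, while $\kappa[2]y^2$ does not. So $(2,1)$ and $(1,1,1)$ are not zeta-like.

In general \eqref{eq:FE} forces only about half of the roots of $g_{\mathbf{s}}$ to lie at $0$, and the remaining ones cannot be listed in advance. What can be controlled is their size as $T\to\infty$: the map $\varphi$ doubles sizes, so \eqref{eq:FE} compares $g_{\mathbf{s}}$ at the scale $y\approx T^{2\lambda}$ with $g_{\mathbf{s}}+F$ at the scale $y\approx T^{\lambda}$.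

\subsection{Plan and external input}

Section~\ref{sec:power} constructs $Q_s$ and the depth-one polynomials $g_s$. Section~\ref{sec:criterion} proves the polynomial criterion, and Section~\ref{sec:list} verifies the list. The converse occupies Sections~\ref{sec:newton}--\ref{sec:higher}: Newton polygons, depth two, and induction on the depth. Section~\ref{sec:splice} inspects all splices. Three facts are quoted: the nonvanishing of $\zeta(\mathbf{s})$, used only in Section~\ref{sec:criterion}; Carlitz's formula $\prod_{a\in A_+,\,\deg a=d}a=D_d$, used only in Section~\ref{sec:power}; and the criterion of Anderson, Brownawell and Papanikolas \cite[Theorem 3.1.1]{ABP}, stated as Theorem~\ref{thm:ABP}.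

\section{Power sums as values of polynomials}\label{sec:power}

\subsection{The map $\varphi$}

From the definition of $[i]$ we get
\begin{equation}\label{eq:brackets}
[i+j]=[i]^{2^j}+[j],\qquad [i+1]=[i]^2+T=T^{2^i}+[i],\qquad [i]=\sum_{l<i}T^{2^l}.
\end{equation}
In particular $[i]$, $\ell_d$, $D_d$ and $y_d=[d]^2$ lie in $K:=\mathbb{F}_2(T)$. The $y_d$ are distinct, and none of them equals $T$, because $y_d$ is a square in $\mathbb{F}_2[T]$. By \eqref{eq:brackets},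
\begin{equation}\label{eq:ydiff}
y_d+T=[d+1],\qquad y_d+y_l=([d]+[l])^2=[d-l]^{2^{l+1}}\quad(d\ge l).
\end{equation}
The map $\varphi(y)=(y+T)^2$ satisfies $\varphi(T)=0$, $\varphi(y_d)=y_{d+1}$ and $\varphi(y)+y_{l+1}=(y+y_l)^2$. By induction its iterates are $\varphi^{\circ l}(y)=y^{2^l}+[l]^2$. We put
\[
e_l=\varphi^{\circ l}(y)+T=y^{2^l}+[l+1],
\]
so that $e_0=y+T$, $e_l\circ\varphi=e_{l+1}$ and $e_l(y_d)=[d+l+1]$.

\begin{lemma}\label{lem:unique}
Let $w\ge1$ and $F\in\mathbb{F}_2(t)[y]$. At most one $g\in\mathbb{F}_2(t)[y]$ satisfies $g(\varphi(y))=(y+T)^w(g+F)$.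
\end{lemma}

\begin{proof}
The difference $\Delta$ of two solutions satisfies $\Delta(\varphi(y))=(y+T)^w\Delta(y)$. Putting $y=T$ gives $\Delta(y_0)=0$, since $w\ge1$, and putting $y=y_l$ gives $\Delta(y_{l+1})=[l+1]^w\Delta(y_l)$. So $\Delta$ vanishes at the infinitely many points $y_l$.
\end{proof}

\subsection{The generating series}

Let $p_d(x)=\prod_{\deg a<d}(x+a)$, the product running over all $a\in A$ of degree less than $d$, including $0$. The roots of $p_d$ form an $\mathbb{F}_2$-vector space, so $p_d$ is additive, and $p_d(t^d)=D_d$ by Carlitz's formula. Hence $\prod_{a\in A_+,\,\deg a=d}(x+a)=p_d(x+t^d)=p_d(x)+D_d$. Over $\mathbb{F}_2$ every polynomial of degree $d$ is monic, so $p_{d+1}=p_d\,(p_d+D_d)$. For $u_d=p_d/D_d$ this gives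
\begin{equation}\label{eq:u}
u_0=x,\qquad u_{d+1}=\frac{u_d+u_d^2}{[d+1]},\qquad \prod_{a\in A_+,\,\deg a=d}\Bigl(1+\frac{x}{a}\Bigr)=1+u_d .
\end{equation}
The power sums $S_d(s)$ are read off from the logarithmic derivative of the last product. To remove the dependence on $d$ we look for one series $E$ with coefficients in $K[y]$ that specializes to $u_d(\ell_dx)$ at $y=y_d$. Define $c_0=1$ and
\[
c_i=c_{i-1}^2\,\frac{y+[i-1]^2}{[i]}\in K[y]\quad(i\ge1),\qquad E=\sum_{i\ge0}c_ix^{2^i},\qquad E^\varphi=\sum_{i\ge0}c_i(\varphi)\,x^{2^i}.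
\]
Thus $c_1=y/T$, $\deg_y c_i=2^i-1$, and $c_i(0)=0$ for $i\ge1$.

\begin{lemma}\label{lem:c}
\begin{itemize}
\item[(a)] For $i\ge1$, $\;c_i(\varphi)=(y+T)^{2^i}c_{i-1}^2/[i]=(y+T)^{2^i-1}(c_i+c_{i-1}^2)$. Equivalently,
\[
E+E^2=(y+T)\,E^\varphi\bigl(x/(y+T)\bigr).
\]
\item[(b)] $u_d(x)=E|_{y=y_d}(x/\ell_d)$ for all $d\ge0$.
\item[(c)] $c_n(y_d)=\ell_d^{2^n}/(D_n\ell_{d-n}^{2^n})$ if $d\ge n$, and $c_n(y_d)=0$ if $d<n$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Since $[i-1]^2+[i]=T$, we have $c_i+c_{i-1}^2=c_{i-1}^2(y+T)/[i]$, so the two expressions agree. For $i=1$ the first one reads $\varphi/T=(y+T)^2/T$. For $i\ge2$ we have $\varphi+[i-1]^2=(y+T+[i-1])^2=(y+[i-2]^2)^2$, and by induction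
\[
c_i(\varphi)=c_{i-1}(\varphi)^2\,\frac{\varphi+[i-1]^2}{[i]}
=\frac{(y+T)^{2^i}c_{i-2}^4}{[i-1]^2}\cdot\frac{(y+[i-2]^2)^2}{[i]}=\frac{(y+T)^{2^i}c_{i-1}^2}{[i]}.
\]
The coefficient of $x^{2^i}$ in $E+E^2$ is $c_i+c_{i-1}^2$ for $i\ge1$ and $1$ for $i=0$, which gives the series form.

(b) For $d=0$ both sides equal $x$. If the claim holds for $d$, then (a) at $y=y_d$ gives $u_d+u_d^2=[d+1]\,E|_{y=y_{d+1}}(x/\ell_{d+1})$, and \eqref{eq:u} gives the claim for $d+1$.

(c) Unwinding the recursion, $c_n=\prod_{i=1}^n\bigl((y+y_{i-1})/[i]\bigr)^{2^{n-i}}$, and $\prod_{i=1}^n[i]^{2^{n-i}}=D_n$. If $d<n$, the factor with $i=d+1$ vanishes at $y_d$. If $d\ge n$, then $(y_d+y_{i-1})^{2^{n-i}}=[d-i+1]^{2^n}$ by \eqref{eq:ydiff}, and $\prod_{i=1}^n[d-i+1]=\ell_d/\ell_{d-n}$.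
\end{proof}

Both $1+E$ and $E/x$ are units of $K[y][[x]]$. Define $Q_s,g_s\in K[y]$ by
\[
\frac{1}{1+E}=\sum_{s\ge1}Q_sx^{s-1},\qquad \frac{x}{E}=\sum_{s\ge0}g_sx^s .
\]
The first series carries the power sums. The second is introduced because the identity $\frac1E+\frac1{1+E}=\frac1{E+E^2}$, together with Lemma~\ref{lem:c}(a), makes $g_s$ a solution of \eqref{eq:FE} in depth one.

\begin{proposition}\label{prop:Qg}
Let $s\ge1$.
\begin{itemize}
\item[(a)] $S_d(s)=Q_s(y_d)/\ell_d^s$ for all $d\ge0$.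
\item[(b)] $g_s(\varphi)=(y+T)^s(g_s+Q_s)$.
\item[(c)] $Q_{2s}=Q_s^2$, $g_{2s}=g_s^2$, $Q_1=1$, $g_1=y/T$, $Q_s(0)=1$, $\deg Q_s\le s-1$, $\deg g_s\le s$.
\end{itemize}
\end{proposition}

\begin{proof}
(a) By Lemma~\ref{lem:c}(b), $u_d'=1/\ell_d$. The logarithmic derivative of the product in \eqref{eq:u} is $\sum_a 1/(x+a)=\sum_sS_d(s)x^{s-1}$, so
\[
\sum_sS_d(s)x^{s-1}=\frac{\ell_d^{-1}}{1+u_d(x)}=\ell_d^{-1}\sum_sQ_s(y_d)\,(x/\ell_d)^{s-1}.
\]

(b) By Lemma~\ref{lem:c}(a), $1/(E+E^2)=\sum_{s\ge0}g_s(\varphi)(y+T)^{-s}x^{s-1}$. Compare the coefficients of $x^{s-1}$ in $\frac1E+\frac1{1+E}=\frac1{E+E^2}$.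

(c) As $dE/dx=1$, the derivatives of $1/(1+E)$ and $1/E$ are $1/(1+E)^2$ and $1/E^2$. The coefficients of $x^{2s-2}$ give $(2s-1)Q_{2s}=Q_s^2$ and $(2s-1)g_{2s}=g_s^2$. The values of $Q_1$ and $g_1=c_1$ come from the first terms of the series. At $y=0$ we have $E=x$, so $Q_s(0)=1$. The degree bounds hold because the coefficient of $x^j$ has degree at most $j$ in $y$ both in $E$ and in $E/x=1+\sum_{i\ge1}c_ix^{2^i-1}$, and this property passes to $1/(1+E)$ and $x/E$.
\end{proof}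

The entries of the tuples in Theorem~\ref{thm:A} have, up to powers of $2$, the forms $2^a-1$ and $3\cdot2^p-1$. For these we need closed formulas.

\begin{lemma}\label{lem:special}
\begin{itemize}
\item[(a)] For $a\ge1$,
\[
Q_{2^a-1}=\frac{1}{\ell_{a-1}}\prod_{l=0}^{a-2}e_l,\qquad g_{2^a-1}=\frac{y^{2^{a-1}}}{\ell_a}\prod_{l=0}^{a-2}e_l .
\]
\item[(b)] For $P=2^p$ with $p\ge0$, $\;g_{3P-1}=g_1^P\,g_{2P-1}$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Put $\gamma_a=g_{2^a-1}$ for $a\ge0$ (so $\gamma_0=1$) and $r_a=Q_{2^a-1}$ for $a\ge1$. We first show $r_a=r_{a-1}+\gamma_{a-1}$ for $a\ge2$. Since $2^a-2^i=2^i(2^{a-i}-1)$, Proposition~\ref{prop:Qg}(c) turns the coefficient of $x^{2^a}$ in $E\cdot(x/E)=x$ and the coefficient of $x^{2^a-1}$ in $(1+E)\sum_sQ_sx^{s-1}=1$ into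
\[
\sum_{i=0}^{a}c_i\gamma_{a-i}^{2^i}=\delta_{a,0}\quad(a\ge0),\qquad \sum_{i=0}^{a-1}c_ir_{a-i}^{2^i}=Q_{2^a}=1\quad(a\ge1).
\]
The second recursion determines $(r_a)$, because $c_0=1$. The sequence $r_a'=\sum_{j<a}\gamma_j$ satisfies it as well:
\[
\sum_{i<a}c_i(r'_{a-i})^{2^i}=\sum_{b=0}^{a-1}\ \sum_{i+j=b}c_i\gamma_j^{2^i}=\sum_{b=0}^{a-1}\delta_{b,0}=1 .
\]
So $r_a=r_a'$, as wanted. Now we induct on $a$; for $a=1$ the formulas read $Q_1=1$, $g_1=y/T$. For $a\ge2$,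
\[
r_a=r_{a-1}+\gamma_{a-1}=\frac{[a-1]+y^{2^{a-2}}}{\ell_{a-1}}\prod_{l=0}^{a-3}e_l=\frac{1}{\ell_{a-1}}\prod_{l=0}^{a-2}e_l .
\]
Let $\gamma$ be the polynomial asserted to be $\gamma_a$. Then $\gamma+r_a=(y^{2^{a-1}}+[a])\,e_0\cdots e_{a-2}/\ell_a=e_0\cdots e_{a-1}/\ell_a$, and
\[
\gamma(\varphi)=\frac{(y+T)^{2^a}e_1\cdots e_{a-1}}{\ell_a}=(y+T)^{2^a-1}(\gamma+r_a).
\]
By Proposition~\ref{prop:Qg}(b) and Lemma~\ref{lem:unique}, $\gamma=\gamma_a$.

(b) Write $1/E=(1/E)^PE^{P-1}$. Here $(1/E)^P=x^{-P}\sum_sg_s^Px^{sP}$ with $g_2=g_1^2$, and $E^{P-1}=\prod_{i<p}E^{2^i}=\sum_j\epsilon_jx^j$ with $\epsilon_j=0$ for $j<P-1$. The coefficients of $x^{2P-2}$ and $x^{3P-2}$ give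
\[
g_{2P-1}=\epsilon_{3P-2}+g_1^P\epsilon_{2P-2},\qquad g_{3P-1}=\epsilon_{4P-2}+g_1^P\epsilon_{3P-2}+g_1^{2P}\epsilon_{2P-2},
\]
so $g_{3P-1}+g_1^Pg_{2P-1}=\epsilon_{4P-2}$. An exponent that occurs in $\prod_{i<p}E^{2^i}$ is a sum of $p$ powers of $2$ and has at most $p$ binary ones, whereas $4P-2=2^{p+2}-2$ has $p+1$. Hence $\epsilon_{4P-2}=0$.
\end{proof}

\section{A polynomial criterion}\label{sec:criterion}

For $\mathbf{s}=(s_1,\dotsc,s_r)$ put $w_j=s_j+\dots+s_r$, so $w=w_1$, and $w_{r+1}=0$.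

\begin{proposition}\label{prop:criterion}
The tuple $\mathbf{s}$ is zeta-like if and only if there are $G_1,\dotsc,G_r\in\mathbb{F}_2(t)[y]$ such that, with $G_{r+1}=1$,
\begin{equation}\label{eq:system}
G_j(\varphi(y))=(y+T)^{w_j}\bigl(G_j+Q_{s_j}G_{j+1}\bigr),\qquad 1\le j\le r.
\end{equation}
In that case $G_j$ is unique, $G_j\in K[y]$, $\deg G_j=w_j$, all suffixes $(s_j,\dotsc,s_r)$ are zeta-like, and for all $d\ge0$
\begin{equation}\label{eq:values}
G_j(y_d)=\ell_d^{\,w_j}S_{<d}(s_j,\dotsc,s_r).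
\end{equation}
\end{proposition}

For zeta-like $\mathbf{s}$ we write $g_{\mathbf{s}}=G_1$; then $G_j=g_{(s_j,\dotsc,s_r)}$. In depth one $g_{(s)}=g_s$ by Proposition~\ref{prop:Qg}(b). Squaring \eqref{eq:system} and using $Q_{2s}=Q_s^2$ gives $g_{2\mathbf{s}}=g_{\mathbf{s}}^2$.

\subsection{Consequences of the system}

Assume \eqref{eq:system}. Uniqueness follows from Lemma~\ref{lem:unique}, applied for $j=r,r-1,\dotsc,1$. The automorphism $t\mapsto t+1$ of $\mathbb{F}_2(t)$ has fixed field $K$ and fixes $T$ and all $Q_s$, so it maps a solution to a solution; by uniqueness $G_j\in K[y]$.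

Next, $\deg G_j\le w_j$, by descending induction on $j$: we have $\deg(Q_{s_j}G_{j+1})\le s_j-1+w_{j+1}=w_j-1$, and if $\deg G_j>w_j$, then degrees in \eqref{eq:system} would give $2\deg G_j=w_j+\deg G_j$, a contradiction.

Putting $y=T$ in \eqref{eq:system} gives $G_j(y_0)=0$. Putting $y=y_d$, dividing by $\ell_{d+1}^{w_j}$ and using Proposition~\ref{prop:Qg}(a), we get
\[
\frac{G_j(y_{d+1})}{\ell_{d+1}^{w_j}}=\frac{G_j(y_d)}{\ell_d^{w_j}}+S_d(s_j)\,\frac{G_{j+1}(y_d)}{\ell_d^{w_{j+1}}}.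
\]
This is the recursion and the initial value of $S_{<d}(s_j,\dotsc,s_r)$, so \eqref{eq:values} follows.

It remains to let $d\to\infty$. In $\mathbb{F}_2((1/t))$,
\[
\frac{y_d}{\ell_d}=\frac{t^{2^{d+1}}(1+t^{1-2^d})^2}{t^{2^{d+1}-2}\prod_{1\le i\le d}(1+t^{1-2^i})}\ \longrightarrow\ \varpi:=t^2\prod_{i\ge1}(1+t^{1-2^i})^{-1}\neq0 .
\]
For $b<w_j$ we have $y_d^b/\ell_d^{w_j}=(y_d/\ell_d)^b\ell_d^{\,b-w_j}\to0$. So if $\kappa_j$ is the coefficient of $y^{w_j}$ in $G_j$, then \eqref{eq:values} gives $\zeta(s_j,\dotsc,s_r)=\kappa_j\varpi^{w_j}$ in the limit. The value is nonzero, so $\kappa_j\neq0$ and $\deg G_j=w_j$. In depth one the system is always solvable, by Proposition~\ref{prop:Qg}(b), so $\zeta(w)\in\mathbb{F}_2(t)^\times\varpi^w$ for every $w\ge1$. Therefore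
\begin{equation}\label{eq:varpi}
\mathbf{s}\text{ is zeta-like}\iff\zeta(\mathbf{s})\in\mathbb{F}_2(t)^\times\,\varpi^{w},
\end{equation}
and all suffixes of $\mathbf{s}$ are zeta-like. This proves the ``if'' part and all further assertions of Proposition~\ref{prop:criterion}.

\subsection{Lifting a relation between values}

For the converse we must produce polynomial identities from the rationality of a single number. The tool is a theorem that lifts linear relations between special values to linear relations between functions. It needs two variables. In the rest of this section the variable of $A$ is called $\theta$: the numbers $S_d(s)$, $\zeta(\mathbf{s})$, $\varpi$ are series in $1/\theta$, while $t$ is an independent variable, $T=t^2+t$, and the $Q_s$ keep their coefficients in $\mathbb{F}_2(t)$.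

Let $\mathsf{k}=\mathbb{F}_2(\theta)$ and $\mathsf{k}_\infty=\mathbb{F}_2((1/\theta))$; fix an algebraic closure of $\mathsf{k}_\infty$, with its absolute value, and let $\bar{\mathsf{k}}$ be the algebraic closure of $\mathsf{k}$ in it. For a power series $f=\sum a_it^i$ with coefficients in this closure and $n\in\mathbb{Z}$, the \emph{twist} is $f^{(n)}=\sum a_i^{2^n}t^i$. Twisting is a ring automorphism; it preserves $\bar{\mathsf{k}}[t]$, extends to $\bar{\mathsf{k}}(t)$, and a polynomial in $\bar{\mathsf{k}}[t]$ is fixed by $f\mapsto f^{(1)}$ exactly when it lies in $\mathbb{F}_2[t]$. The series $f$ is \emph{entire} if $|a_i|R^i\to0$ for every $R>0$; then we put $\|f\|_R=\max_i|a_i|R^i$, and $f^{(n)}(\alpha^{2^n})=f(\alpha)^{2^n}$.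

\begin{theorem}[{\cite[Theorem 3.1.1]{ABP}}]\label{thm:ABP}
Let $\Phi$ be a square matrix over $\bar{\mathsf{k}}[t]$ with $\det\Phi=c(t+\theta)^m$, where $c\in\bar{\mathsf{k}}^\times$ and $m\ge0$. Let $\psi$ be a column vector of entire power series in $t$ whose coefficients are algebraic over $\mathsf{k}_\infty$ and lie, for each entry, in a finite extension of $\mathsf{k}_\infty$, and suppose $\psi^{(-1)}=\Phi\psi$. If a row vector $\rho$ over $\bar{\mathsf{k}}$ satisfies $\rho\,\psi(\theta)=0$, then there is a row vector $P$ over $\bar{\mathsf{k}}[t]$ with $P\psi=0$ and $P(\theta)=\rho$.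
\end{theorem}

The link with $\varphi$ is the substitution $y=\theta^2+t^2$. Under it $y+T$ becomes $\theta^2+t$, and $\varphi(\theta^2+t^2)=\theta^4+t^2$ is the twist of $\theta^2+t^2$. So for $G\in\mathbb{F}_2(t)[y]$,
\begin{equation}\label{eq:dictionary}
\bigl(G(\theta^2+t^2)\bigr)^{(1)}=(G\circ\varphi)(\theta^2+t^2).
\end{equation}
Choose $0\neq\gamma_s\in\mathbb{F}_2[t]$ with $H_s:=\gamma_sQ_s(\theta^2+t^2)\in\mathbb{F}_2[t,\theta^2]$. Then $\deg_\theta H_s\le2(s-1)$ and $H_s^{(-1)}\in\mathbb{F}_2[t,\theta]$. The $d$-th twist of $\theta^2+t^2$ takes at $t=\theta$ the value $\theta^{2^{d+1}}+\theta^2=y_d(\theta)$, so Proposition~\ref{prop:Qg}(a) gives $H_s^{(d)}(\theta)=\gamma_s(\theta)\,\ell_d(\theta)^sS_d(s)$.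

The denominators $\ell_d(\theta)$ and the number $\varpi$ come from the entire function
\[
\Omega=\theta^{-2}\prod_{i\ge1}\bigl(1+t/\theta^{2^i}\bigr).
\]
It satisfies $\Omega^{(-1)}=\theta^{-1}\prod_{i\ge0}(1+t/\theta^{2^i})=(t+\theta)\Omega$, hence $\Omega^{(d)}=\Omega/\prod_{i=1}^d(t+\theta^{2^i})$, and $\Omega(\theta)=\varpi^{-1}$. Thus $\Omega^{(d)}(\theta)=\varpi^{-1}/\ell_d(\theta)$, and
\begin{equation}\label{eq:block}
(\Omega^sH_s)^{(d)}(\theta)=\varpi^{-s}\gamma_s(\theta)S_d(s).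
\end{equation}
Let $\mathcal{L}_0=1$ and, for $1\le j\le r$,
\[
\mathcal{L}_j=\sum_{d_1>\dots>d_j\ge0}\ \prod_{i=1}^{j}(\Omega^{s_i}H_{s_i})^{(d_i)} .
\]
Fix $R$. For large $d$ we have $\|\Omega^{(d)}\|_R=|\theta|^{-2^{d+1}}$, so
\[
\|(\Omega^sH_s)^{(d)}\|_R\le C_R|\theta|^{-s2^{d+1}+2(s-1)2^d}=C_R|\theta|^{-2^{d+1}}\to0 .
\]
Hence $\mathcal{L}_j$ is entire, with coefficients in $\mathsf{k}_\infty$. By \eqref{eq:block},
\[
\mathcal{L}_j(\theta)=\varpi^{-(s_1+\dots+s_j)}\prod_{i\le j}\gamma_{s_i}(\theta)\cdot\zeta(s_1,\dotsc,s_j)\neq0 .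
\]
The function $\Omega^{(d)}$ vanishes at $\theta^{2^i}$ for $0\le d<i$, so only the terms with $d_j\ge i$ contribute to $\mathcal{L}_j(\theta^{2^i})$. These terms sum to $\mathcal{L}_j^{(i)}$, and therefore
\begin{equation}\label{eq:nonzero}
\mathcal{L}_j(\theta^{2^i})=\mathcal{L}_j(\theta)^{2^i}\neq0\qquad(i\ge0).
\end{equation}

Put $\psi_j=\Omega^{w_{j+1}}\mathcal{L}_j$ for $0\le j\le r$ and $\psi_*=1$. Twisting by $-1$ extends the summation in $\mathcal{L}_j$ to $d_j\ge-1$, so $\mathcal{L}_j^{(-1)}=\mathcal{L}_j+(\Omega^{s_j}H_{s_j})^{(-1)}\mathcal{L}_{j-1}$, and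
\begin{gather*}
\psi_j^{(-1)}=(t+\theta)^{w_{j+1}}\psi_j+(t+\theta)^{w_j}H_{s_j}^{(-1)}\psi_{j-1}\quad(1\le j\le r),\\
\psi_0^{(-1)}=(t+\theta)^{w_1}\psi_0,\qquad \psi_*^{(-1)}=\psi_* .
\end{gather*}
This is an equation $\psi^{(-1)}=\Phi\psi$ with $\Phi$ triangular over $\bar{\mathsf{k}}[t]$, with powers of $t+\theta$ on the diagonal.

Now let $\mathbf{s}$ be zeta-like. By \eqref{eq:varpi}, $c':=\psi_r(\theta)=\mathcal{L}_r(\theta)$ lies in $\mathsf{k}$, and $\psi_r(\theta)+c'\psi_*(\theta)=0$. Theorem~\ref{thm:ABP} gives a row $P=(P_0,\dotsc,P_r,P_*)$ over $\bar{\mathsf{k}}[t]$ with $P\psi=0$ and $P_r(\theta)=1$. Normalize it to $f=P/P_r$ over $\bar{\mathsf{k}}(t)$, so that $f_r=1$. Twisting $f\psi=0$ gives a second relation $f^{(-1)}\Phi\psi=0$ with the same coefficient $1$ of $\psi_r$, and the difference $B=f^{(-1)}\Phi-f$ satisfies $B\psi=0$, $B_r=0$ and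
\[
B_j=(t+\theta)^{w_{j+1}}\bigl(f_j^{(-1)}+f_{j+1}^{(-1)}H_{s_{j+1}}^{(-1)}\bigr)-f_j\qquad(0\le j<r).
\]
We claim $B=0$. For large $i$ the point $\theta^{2^i}$ is not a pole of any entry of $B$, and it is a zero of $\Omega$, hence of $\psi_0,\dotsc,\psi_{r-1}$. So the rational function $B_*$ vanishes at infinitely many points, and $B_*=0$. There remains $\sum_{j<r}B_j\Omega^{w_{j+1}}\mathcal{L}_j=0$ with $w_1>\dots>w_r$. Divide by $\Omega^{w_r}$ and evaluate at $\theta^{2^i}$: all terms with $j<r-1$ vanish, and \eqref{eq:nonzero} gives $B_{r-1}(\theta^{2^i})=0$ for all large $i$, so $B_{r-1}=0$. Dividing next by $\Omega^{w_{r-1}}$, and so on, we obtain $B_j=0$ for all $j$. With $\tilde G_j=f_{j-1}$ for $1\le j\le r+1$, so $\tilde G_{r+1}=1$, the twist of $B_{j-1}=0$ is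
\begin{equation}\label{eq:twisted}
\tilde G_j^{(1)}=(t+\theta^2)^{w_j}\bigl(\tilde G_j+H_{s_j}\tilde G_{j+1}\bigr),\qquad \tilde G_j\in\bar{\mathsf{k}}(t),\quad 1\le j\le r.
\end{equation}

\subsection{Descent to polynomials in $\theta^2$}

Equation \eqref{eq:twisted} has the shape of \eqref{eq:system}, but the $\tilde G_j$ are rational functions of $t$ with algebraic coefficients, and we need polynomials in $v=\theta^2$ over $\mathbb{F}_2(t)$.

\begin{lemma}\label{lem:descent}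
Let $W\ge1$, $F\in\mathbb{F}_2(t)[v]$ and $G\in\bar{\mathsf{k}}(t)$ satisfy $G^{(1)}=(t+v)^W(G+F)$. Then $G\in\mathbb{F}_2(t)[v]$.
\end{lemma}

\begin{proof}
Multiplying $G$ and $F$ by a nonzero element of $\mathbb{F}_2[t]$ preserves the equation and the claim.

\emph{Denominators in $t$.} We may assume $F\in\mathbb{F}_2[t,v]$. Let $D$ be the monic denominator of $G$ in lowest terms. Then $D^{(1)}$ is that of $G^{(1)}$, and the equation gives $D^{(1)}\mid D$. Both are monic of the same degree, so $D=D^{(1)}\in\mathbb{F}_2[t]$. Multiplying by $D$ we may assume $G\in\bar{\mathsf{k}}[t]$.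

\emph{Galois descent.} The solution in $\bar{\mathsf{k}}[t]$ is unique, since a difference $\Delta\neq0$ would satisfy $\Delta^{(1)}=(t+v)^W\Delta$, while $\Delta^{(1)}$ and $\Delta$ have the same degree in $t$. The group $\operatorname{Aut}(\bar{\mathsf{k}}/\mathsf{k})$, acting on coefficients, commutes with twisting and fixes $F$ and $t+v$, so it fixes $G$. Its fixed field is the perfect closure of $\mathsf{k}$, so the finitely many coefficients of $G$ lie in $\mathsf{k}^{1/2^e}$ for some $e\ge0$.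

\emph{Inseparability.} In $\bar{\mathsf{k}}[[t]]$ we have $G=(t+v)^{-W}G^{(1)}+F$, where $(t+v)^{-W}$ and $F$ have coefficients in $\mathbb{F}_2(v)=\mathsf{k}^2$. If $G$ has coefficients in $\mathsf{k}^{1/2^e}$ with $e\ge0$, then $G^{(1)}$ has coefficients in $\mathsf{k}^{2/2^{e}}$, and hence so does $G$. After $e+1$ steps the coefficients of $G$ lie in $\mathbb{F}_2(v)$.

\emph{Denominators in $v$.} Write $G=N(v,t)/c(v)$ with $N\in\mathbb{F}_2[v,t]$, $c\in\mathbb{F}_2[v]$ nonzero, and no irreducible factor of $c$ dividing $N$. Twisting is now $v\mapsto v^2$, and $c(v^2)=c(v)^2$, so the equation reads $N(v^2,t)=c(v)(v+t)^W(N+cF)$. Suppose that an irreducible $\pi$ divides $c$, and write $N=\sum_kN_k(v)t^k$. Then $\pi$ divides $N_k(v^2)=N_k(v)^2$ for all $k$, so $\pi\mid N$, a contradiction. Thus $c=1$.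
\end{proof}

Applying Lemma~\ref{lem:descent} to \eqref{eq:twisted} for $j=r,r-1,\dotsc,1$ gives $\tilde G_j\in\mathbb{F}_2(t)[v]$. Define $G_j\in\mathbb{F}_2(t)[y]$ by $G_j(v+t^2)=\tilde G_j/\prod_{i\ge j}\gamma_{s_i}$. Dividing \eqref{eq:twisted} by $\prod_{i\ge j}\gamma_{s_i}$ and using \eqref{eq:dictionary} gives \eqref{eq:system}. This completes the proof of Proposition~\ref{prop:criterion}. From now on the variable of $A$ is again $t$.

\section{The listed tuples are zeta-like}\label{sec:list}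

By Lemma~\ref{lem:halving} we may take $k=0$ in Theorem~\ref{thm:A}. In each case we write $\mathbf{s}=(s_1,\mathbf{s}')$ and express $S_d(s_1)S_{<d}(\mathbf{s}')$ through power sums $S_e(w)$ of shifted degree, as we did for $(1,1)$. Since $\prod_{l=0}^{a-2}e_l(y_d)=\ell_{d+a-1}/\ell_d$ and $y_d^{2^{a-1}}=[d]^{2^a}$, Proposition~\ref{prop:Qg}, Lemma~\ref{lem:special}(a) and \eqref{eq:values} in depth one give
\begin{equation}\label{eq:four}
S_d(2^a-1)=\frac{\ell_{d+a-1}}{\ell_{a-1}\ell_d^{2^a}},\qquad S_{<d}(2^a-1)=\frac{\ell_{d+a-1}}{\ell_a\ell_{d-1}^{2^a}}\ \ (d\ge1),\qquad S_d(2^n)=\ell_d^{-2^n}.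
\end{equation}

\emph{The sums $S_{<d}(X_{1,n})$.} The suffix $(2^j,\dotsc,2^{n-1})$ has weight $2^j(2^{n-j}-1)$ and $Q_{2^j}=1$. The $2^j$-th power of Lemma~\ref{lem:c}(a) with $i=n-j$ says that the polynomials $c_{n-j}^{2^j}$ solve \eqref{eq:system}. By \eqref{eq:values} and Lemma~\ref{lem:c}(c),
\begin{equation}\label{eq:X1}
S_{<d}(X_{1,n})=\frac{c_n(y_d)}{\ell_d^{2^n-1}}=\frac{\ell_d}{D_n\ell_{d-n}^{2^n}}\quad(d\ge n),\qquad S_{<d}(X_{1,n})=0\quad(d<n).
\end{equation}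

\emph{The tuples $X_{i,n}$.} Put $C_{i,n}=\ell_{n-1}/(\ell_{i-1}D_{n-i}^{2^i})$, so $C_{n,n}=1$. For $i<n$ we have $X_{i,n}=(2^i-1,\,2^iX_{1,n-i})$, and for $d\ge n-i$, by \eqref{eq:four} and \eqref{eq:X1},
\[
S_d(2^i-1)\,S_{<d}(X_{1,n-i})^{2^i}=\frac{\ell_{d+i-1}}{\ell_{i-1}D_{n-i}^{2^i}\,\ell_{d-n+i}^{2^n}}=C_{i,n}\,S_{d-(n-i)}(2^n-1);
\]
for $d<n-i$ both ends vanish. Hence $\zeta(X_{i,n})=C_{i,n}\zeta(2^n-1)$ and, for $1\le i\le n$,
\begin{equation}\label{eq:Xi}
S_{<d}(X_{i,n})=C_{i,n}S_{<d-(n-i)}(2^n-1)=\frac{C_{i,n}\,\ell_{d+i-1}}{\ell_n\,\ell_{d-n+i-1}^{2^n}},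
\end{equation}
the last expression for $d>n-i$. The induction on the depth will need the roots of $g_{X_{i,n}}$. For $d>n-i$, \eqref{eq:values}, \eqref{eq:Xi} and \eqref{eq:ydiff} give
\[
g_{X_{i,n}}(y_d)=\frac{C_{i,n}}{\ell_n}\cdot\frac{\ell_{d+i-1}}{\ell_d}\prod_{l=0}^{n-i}[d-l]^{2^n}=\frac{C_{i,n}}{\ell_n}\prod_{l=0}^{i-2}e_l(y_d)\prod_{l=0}^{n-i}(y_d+y_l)^{2^{n-1-l}} .
\]
Two polynomials that agree at infinitely many points are equal, so
\begin{equation}\label{eq:Gamma}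
g_{X_{i,n}}=\frac{C_{i,n}}{\ell_n}\,\Gamma_{i,n},\qquad \Gamma_{i,n}=\prod_{l=0}^{i-2}e_l\cdot\prod_{l=0}^{n-i}(y+y_l)^{2^{n-1-l}} .
\end{equation}

\emph{The tuples $Y_{1,n}$.} By \eqref{eq:X1}, $S_d(1)S_{<d}(X_{1,n})=S_{d-n}(2^n)/D_n$, so $\zeta(Y_{1,n})=\zeta(2^n)/D_n$.

\emph{The tuples $Y_{2,n}$.} By \eqref{eq:Xi}, $S_d(1)S_{<d}(X_{2,n})$ vanishes for $d<n-1$. For $e=d-n+1\ge0$ it equals
\[
\frac{C_{2,n}}{\ell_n}\cdot\frac{[e+n]}{\ell_e^{2^n}}=\frac{C_{2,n}}{\ell_n}\cdot\frac{[n]+[e]^{2^n}}{\ell_e^{2^n}}=\frac{C_{2,n}}{\ell_n}\bigl([n]\,S_e(2^n)+S_{e-1}(2^n)\bigr).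
\]
Summing over $e$ gives $\zeta(Y_{2,n})=\frac{C_{2,n}}{\ell_n}([n]+1)\zeta(2^n)$, and $C_{2,n}/\ell_n=1/([n]TD_{n-2}^4)$.

\emph{The tuples $Z_n$.} Let $P=2^{n-2}$. Lemma~\ref{lem:special}(b) and \eqref{eq:values} give $S_{<d}(3P-1)=S_{<d}(1)^PS_{<d}(2P-1)$. For $d\ge1$, by \eqref{eq:four},
\[
S_d(P)S_{<d}(3P-1)=\frac{1}{\ell_d^P}\cdot\frac{\ell_d^P}{T^P\ell_{d-1}^{2P}}\cdot\frac{\ell_{d+n-2}}{\ell_{n-1}\ell_{d-1}^{2P}}=T^{-P}S_{d-1}(2^n-1),
\]
and the term with $d=0$ vanishes. So $\zeta(Z_n)=T^{-P}\zeta(2^n-1)$ and $S_{<d}(Z_n)=T^{-P}S_{<d-1}(2^n-1)$. Comparing with \eqref{eq:Xi} for $i=n-1$, we find $S_{<d}(Z_n)=T^{-P}C_{n-1,n}^{-1}S_{<d}(X_{n-1,n})$, hence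
\begin{equation}\label{eq:gZ}
g_{Z_n}=T^{-P}C_{n-1,n}^{-1}\;g_{X_{n-1,n}} .
\end{equation}

\emph{The tuple $(1,2,5)=(1,Z_3)$.} Here $C_{2,3}=[2]/T^4$, so $S_{<d}(2,5)=\frac{T^2}{[2]}S_{<d}(3,4)$ and $\zeta(1,2,5)=\frac{T^2}{[2]}\zeta(Y_{2,3})=\frac{T^2}{[2]}\cdot\frac{[3]+1}{[3]T^5}\zeta(8)$.

\emph{The tuple $(3,5)$.} By Lemma~\ref{lem:special}, $Q_3g_5=Q_3g_1^2g_3=y^4(y+T)^2/(T^3\ell_2)$. So $S_d(3)S_{<d}(5)$ vanishes for $d=0$, and for $e=d-1\ge0$ it equals
\[
\frac{[d]^8[d+1]^2}{T^3\ell_2\ell_d^8}=\frac{[e+2]^2}{T^3\ell_2\ell_e^8}=\frac{[2]^2+[e]^8}{T^3\ell_2\ell_e^8}=\frac{[2]^2S_e(8)+S_{e-1}(8)}{T^3\ell_2}.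
\]
Hence $\zeta(3,5)=\frac{[2]^2+1}{T^4[2]}\zeta(8)$. This proves the ``if'' part of Theorem~\ref{thm:A} and the ratios.

\section{Newton polygons at $T=\infty$}\label{sec:newton}

\subsection{Sizes of roots}

Let $\tau=1/T$ and embed $K$ in $\mathbb{F}_2((\tau))$. For a Laurent series let $\deg$ be minus its order in $\tau$, so $\deg T=1$ and $\deg0=-\infty$. This function extends uniquely to an algebraic closure, with $\deg(\alpha\beta)=\deg\alpha+\deg\beta$ and $\deg(\alpha+\beta)\le\max(\deg\alpha,\deg\beta)$, with equality if the degrees differ. By \eqref{eq:brackets}, $\deg[i]=2^{i-1}$ and $\deg y_i=2^i$ for $i\ge1$, and $\deg\ell_d=2^d-1$. (For polynomials in $y$ or $\eta$, $\deg$ keeps its usual meaning.) For $0\neq P=\sum_jp_jy^j$ with coefficients in the closure and real $\lambda>0$ put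
\[
\nu_P(\lambda)=\max_j\,(\deg p_j+j\lambda).
\]
This measures the size of $P$ at the scale $y\approx T^\lambda$. We recall the standard facts.

\medskip
\noindent\textbf{(N1)} The function $P\mapsto\nu_P(\lambda)$ is the logarithm of a Gauss norm, so $\nu_{PP'}=\nu_P+\nu_{P'}$, and $\nu_{P+P'}\le\max(\nu_P,\nu_{P'})$ with equality where $\nu_P\neq\nu_{P'}$. For $P=\kappa\prod_\alpha(y+\alpha)$ it follows that
\[
\nu_P(\lambda)=\deg\kappa+\sum_\alpha\max(\lambda,\deg\alpha).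
\]
Thus $\nu_P$ is continuous, convex and piecewise linear; its left slope at $\lambda$ is the number of roots, with multiplicity, of degree $<\lambda$, and its right slope is the number of roots of degree $\le\lambda$.

\medskip
\noindent\textbf{(N2)} Let $0\neq P\in K[y]$ and let $\lambda\ge1$ be an integer. Then
\[
P(T^\lambda\eta)=T^{\nu_P(\lambda)}\bigl(\bar P^{(\lambda)}(\eta)+O(\tau)\bigr),\qquad 0\neq\bar P^{(\lambda)}\in\mathbb{F}_2[\eta],
\]
where $O(\tau)$ denotes an element of $\tau\mathbb{F}_2[[\tau]][\eta]$; any element of $\mathbb{F}_2[[\tau]][\eta]$ may be substituted for $\eta$. The \emph{reduction} $\bar P^{(\lambda)}$ is multiplicative in $P$. Its order at $\eta=0$ and its degree are the least and the largest $j$ with $\deg p_j+j\lambda=\nu_P(\lambda)$; these are the left and right slopes of $\nu_P$ at $\lambda$, so they count the roots of degree $<\lambda$ and $\le\lambda$. If $y^b\mid P$, then $\eta^b\mid\bar P^{(\lambda)}$.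 If $\alpha\in K$ has degree $\lambda$, then $\alpha=T^\lambda(1+O(\tau))$ because $1$ is the only nonzero element of $\mathbb{F}_2$; so $(y+\alpha)^b\mid P$ implies $(\eta+1)^b\mid\bar P^{(\lambda)}$.

\subsection{The reductions of $Q_s$ and $g_s$}

For $s=2^vs'$ with $s'$ odd, let $j$ be defined by $2^j\le\frac{s'+1}{2}<2^{j+1}$, and put $m(s)=2^{v+j}$. Then $m(s)\le(s+2^v)/2$. For example $m(2^v)=2^v$, $m(3)=m(5)=2$, $m(7)=4$. Part (b) of the next lemma says that $Q_s$ has exactly $s-m(s)$ roots of degree $<2$.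

\begin{lemma}\label{lem:reductions}
Let $2^k\le s<2^{k+1}$ and $s=2^vs'$ with $s'$ odd.
\begin{itemize}
\item[(a)] $\nu_{Q_s}(1)=\nu_{g_s}(1)=0$, $\;\bar Q_s^{(1)}=(1+\eta)^{s-2^k}$ and $\bar g_s^{(1)}=\eta^{2^k}(1+\eta)^{s-2^k}$. All $s$ roots of $g_s$ have degree $\le1$; so $\nu_{g_s}(\lambda)=s(\lambda-1)$ for $\lambda\ge1$, and $\bar g_s^{(2)}=\eta^s$.
\item[(b)] $\nu_{Q_s}(2)=(s-2^v)/2$ and $\bar Q_s^{(2)}=\eta^{s-m(s)}$.
\end{itemize}
\end{lemma}

\begin{proof}
We reduce the generating series. Let $\mathsf{L}(z)=\sum_{i\ge0}z^{2^i}$; it is additive and $\mathsf{L}(z)+\mathsf{L}(z)^2=\mathsf{L}(z)+\mathsf{L}(z^2)=z$ for the series $z$ over $\mathbb{F}_2[\eta]$ used below. Note that $(y+[i-1]^2)/[i]=1+(y+T)/[i]$.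

(a) Put $y=T\eta$. Then $c_1=\eta$, and for $i\ge2$ the factor $1+T(\eta+1)/[i]$ is $1+O(\tau)$, since $\deg[i]\ge2$. So $c_i=\eta^{2^{i-1}}+O(\tau)$ for $i\ge1$, and $E$ reduces modulo $\tau$ to $\bar E=x+\mathsf{L}(\eta x^2)$. As $Q_s$ and $g_s$ are polynomials in the $c_i$ over $\mathbb{F}_2$, they lie in $\mathbb{F}_2[[\tau]][\eta]$ and reduce to the coefficient of $x^{s-1}$ in $1/(1+\bar E)$ and of $x^s$ in $x/\bar E$. We have $\bar E+\bar E^2=x+x^2+\eta x^2=x(1+(1+\eta)x)$ and $\mathsf{L}(x)+\mathsf{L}((1+\eta)x^2)=\mathsf{L}(x)+\mathsf{L}(x^2)+\mathsf{L}(\eta x^2)=\bar E$. Summing geometric series,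
\[
\sum_{k\ge0}x^{2^k-1}\sum_{i<2^k}((1+\eta)x)^i=\frac{\mathsf{L}(x)+\mathsf{L}((1+\eta)x^2)}{x(1+(1+\eta)x)}=\frac{\bar E}{\bar E+\bar E^2}=\frac{1}{1+\bar E}.
\]
The exponent $s-1=2^k-1+i$ occurs once on the left, with $i=s-2^k$, so the coefficient of $x^{s-1}$ is $q_s(\eta):=(1+\eta)^{s-2^k}$. From $\frac{x}{\bar E}=\frac{1}{1+(1+\eta)x}+\frac{x}{1+\bar E}$, the coefficient of $x^s$ in $x/\bar E$ is $(1+\eta)^s+q_s=\eta^{2^k}(1+\eta)^{s-2^k}$. Both reductions are nonzero, which proves the first sentence. Since $\bar g_s^{(1)}$ has degree $s=\deg g_s$, (N2) shows that all roots have degree $\le1$, and the rest follows from (N1) and (N2).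

(b) As $Q_s=Q_{s'}^{2^v}$ and $m(s)=2^vm(s')$, we may take $s=2u+1$ odd. Put $y=T^2\eta$. Then $c_1=T\eta$ and $c_2=T^2\eta^2\cdot T^2(\eta+1)/(T^2+T)=T^2(\eta^2(\eta+1)+O(\tau))$; for $i\ge3$ the factor $1+(T^2\eta+T)/[i]$ is $1+O(\tau)$, since $\deg[i]\ge4$. So $c_i=T^{2^{i-1}}\bigl((\eta^2(\eta+1))^{2^{i-2}}+O(\tau)\bigr)$ for $i\ge2$. The coefficient $Q_s$ of $x^{2u}$ in $1/(1+E)$ is a sum of products $\prod_ic_i^{n_i}$ with $\sum_in_i2^i=2u$. Such a product lies in $T^{u-n_0/2}\mathbb{F}_2[[\tau]][\eta]$, and $n_0$ is even. So only the products with $n_0=0$ contribute to the coefficient of $T^u$, and with $z=Tx^2$ we get $Q_s(T^2\eta)=T^u(R+O(\tau))$, where $R$ is the coefficient of $z^u$ in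
\[
\frac{1}{1+\eta z+\mathsf{L}(\eta^2(\eta+1)z^2)} .
\]
In the variable $\eta z$ in place of $x$, the denominator is $1+\bar E$ with $\eta$ replaced by $\eta+1$. Hence $R=\eta^uq_{u+1}(\eta+1)=\eta^u\eta^{u+1-2^j}=\eta^{s-2^j}$, where $2^j\le u+1=\frac{s+1}{2}<2^{j+1}$.
\end{proof}

\subsection{What the functional equation says about roots}

\begin{lemma}\label{lem:roots}
Let $\mathbf{s}$ be zeta-like of depth $r\ge2$ and weight $w$. Put $g=g_{\mathbf{s}}$, $F=Q_{s_1}g_{(s_2,\dotsc,s_r)}$, let $\Lambda$ be the largest degree of a root of $g$, and let $\mu_l=\operatorname{ord}_{y_l}g$.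
\begin{itemize}
\item[(i)] $\mu_0\ge w/2$, and $2\mu_{l+1}=\operatorname{ord}_{y_l}(g+F)$ for $l\ge0$. Also $\operatorname{ord}_0g_s\ge s/2$ for $s\ge1$.
\item[(ii)] $y_{r-1}$ is a root of $g$; so $\Lambda\ge2^{r-1}$.
\item[(iii)] $\nu_{g+F}(\lambda)=\nu_g(2\lambda)-w\lambda$ for $\lambda\ge1$. For $1\le\lambda<\Lambda$ we have $\nu_{g+F}(\lambda)<\nu_g(\lambda)=\nu_F(\lambda)$, and $\bar g^{(\lambda)}=\bar F^{(\lambda)}$ if $\lambda$ is an integer. For $\lambda\ge\Lambda$ we have $\nu_{g+F}(\lambda)=\nu_g(\lambda)$.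
\item[(iv)] $\nu_g(1)=0$. If $2^{n-1}\le s_r<2^n$, then $w\le2^n$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Compare orders in \eqref{eq:FE}. At $y=T$ the left side has order $2\mu_0$, because $\varphi=(y+T)^2$, and the right side has order at least $w$; the same argument applies to Proposition~\ref{prop:Qg}(b). At $y=y_l\neq T$ the left side has order $2\mu_{l+1}$, because $\varphi+y_{l+1}=(y+y_l)^2$.

(ii) The sum $S_{<r-1}(\mathbf{s})$ is empty; use \eqref{eq:values}.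

(iii) Let $\alpha$ be a root of $g$ and $\lambda\ge1$. The factor $y+\alpha$ of $g$ becomes $y^2+T^2+\alpha$ in $g\circ\varphi$, and $\max(2\lambda,\deg(T^2+\alpha))=\max(2\lambda,\deg\alpha)$: if $\deg\alpha>2$ then $\deg(T^2+\alpha)=\deg\alpha$, and otherwise both maxima are $2\lambda$. So $\nu_{g\circ\varphi}(\lambda)=\nu_g(2\lambda)$, and \eqref{eq:FE} gives the first formula. Consequently
\[
\nu_{g+F}(\lambda)-\nu_g(\lambda)=\sum_\alpha\bigl(\max(2\lambda,\deg\alpha)-\max(\lambda,\deg\alpha)-\lambda\bigr),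
\]
the sum running over the $w$ roots of $g$. Each term is $\le0$, and is $0$ exactly when $\deg\alpha\le\lambda$. When $\nu_{g+F}(\lambda)<\nu_g(\lambda)$, the polynomial $F=g+(g+F)$ has the same size and the same reduction as $g$.

(iv) Every suffix of depth at least $2$ is zeta-like and has $\Lambda\ge2>1$. Applying (iii) with $\lambda=1$ to these suffixes in turn, and Lemma~\ref{lem:reductions}(a), we get $\nu_g(1)=0$ and $\bar g^{(1)}=\bar g_{s_r}^{(1)}\prod_{i<r}\bar Q_{s_i}^{(1)}$, which has order $2^{n-1}$ at $\eta=0$. By (i) and (N2) this order is at least $w/2$.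
\end{proof}

Part (iv) is already a strong restriction: the last entry of a zeta-like tuple bounds its weight. It excludes $(2,1)$, $(1,1,1)$ and $(1,3,5)$ at once.

\section{Depth two}\label{sec:two}

Let $(a,b)$ be zeta-like. Put $w=a+b$, $g=g_{(a,b)}$, $F=Q_ag_b$, $h=\lceil w/2\rceil$, $m=m(a)$, and define $n$ and $v$ by $2^{n-1}\le b<2^n$ and $a=2^va'$ with $a'$ odd. By Lemma~\ref{lem:roots}, $y^h\mid g$ and $w\le2^n$, so $a\le2^{n-1}$ and $h\le2^{n-1}$. We show that $(a,b)$ is in the list of Theorem~\ref{thm:A}. Leading terms at the scales $T$, $T^2$, $T^4$ reduce the problem to a family with three parameters; a lower-order term in $\tau$ then finishes the argument.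

\subsection{Leading terms}

We have $\Lambda=2$. Indeed $\Lambda\ge2$ by Lemma~\ref{lem:roots}(ii), and if $\Lambda>2$, then Lemma~\ref{lem:roots}(iii) and Lemma~\ref{lem:reductions} would give $\bar g^{(2)}=\bar F^{(2)}=\eta^{w-m}$, whereas the root $y_1=T^2$ forces $(\eta+1)\mid\bar g^{(2)}$.

Since $\nu_g=\nu_F$ on $[1,2)$, continuity gives $\nu_g(2)=\nu_F(2)=\frac{a-2^v}{2}+b$, and $\nu_{g+F}(2)=\nu_g(2)$ by Lemma~\ref{lem:roots}(iii). Put $y=T^2\eta$ in \eqref{eq:FE}; then $\varphi=T^4(\eta^2+\tau^2)$ and $y+T=T^2(\eta+\tau)$. All roots of $g$ have degree $<4$, so $\bar g^{(4)}=\eta^w$, and the reductions give $\eta^{2w}=\eta^w\,\overline{(g+F)}^{(2)}$. As $g$, $F$ and $g+F$ have the same size at $\lambda=2$, their reductions add: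
\[
\bar g^{(2)}=\eta^w+\eta^{w-m}=\eta^{w-m}(\eta+1)^m ,
\]
$m$ being a power of $2$. Now put $y=T\eta$ in \eqref{eq:FE}; then $\varphi=T^2(1+\eta)^2$, and $(1+\eta)^w\,\overline{(g+F)}^{(1)}=\bar g^{(2)}((1+\eta)^2)=(1+\eta)^{2w-2m}\eta^{2m}$. Together with $\nu_{g+F}(1)=\nu_g(2)-w$ this gives
\begin{equation}\label{eq:seven}
\overline{(g+F)}^{(1)}=\eta^{2m}(1+\eta)^{w-2m},\qquad \nu_{g+F}(1)=-\frac{a+2^v}{2}.
\end{equation}
If $2m<h$, then $y^{2m+1}\mid g$, while $y^{2m+1}\nmid g+F$ by \eqref{eq:seven}. Since $Q_a(0)=1$, we have $\operatorname{ord}_0F=\operatorname{ord}_0g_b$, and with Lemma~\ref{lem:roots}(i) we obtain: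
\begin{equation}\label{eq:eight}
\text{if }2m<h,\text{ then }\ b/2\le\operatorname{ord}_0g_b\le2m .
\end{equation}

\subsection{The shape of the pair}

If $a=2^{n-1}$, then $w\le2^n$ forces $b=2^{n-1}$, and $(a,b)=2^{n-1}Y_{1,1}$. Let $a<2^{n-1}$. Then $v\le n-2$ and $a'+1\le2^{n-1-v}$, so $m\le2^{n-2}$, with equality if and only if $a=2^{n-1}-2^v$. Suppose $m<2^{n-2}$. Then $2m\le2^{n-2}<w/2\le h$, and \eqref{eq:eight} gives $b\le2^{n-1}$, so $b=2^{n-1}$. But then $g_b=(y/T)^b$ has order $2^{n-1}>2m$ at $0$, against \eqref{eq:eight}. Hence $m=2^{n-2}$, and with $w\le2^n$,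
\begin{equation}\label{eq:shape}
a=2^{n-1}-2^v,\qquad b=2^{n-1}+\beta,\qquad 0\le v\le n-2,\quad 0\le\beta\le2^v .
\end{equation}
If $\beta=0$, then $(a,b)=2^vX_{n-1-v,\,n-v}$. Let $\beta>0$, and let $2^e$ be the exact power of $2$ dividing $\beta$. Then $e\le v$, so $2^e$ divides $a$ and $b$, and the pair $2^{-e}(a,b)$ has the shape \eqref{eq:shape} with $n-e$, $v-e$, $\beta/2^e$. By Lemma~\ref{lem:halving} we may assume that $\beta$ is odd. If $n=2$, then $v=0$, $\beta=1$ and $(a,b)=(1,3)=Y_{2,2}$. From now on $n\ge3$, and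
\[
M=2^{n-2},\qquad a=2M-2^v,\qquad b=2M+\beta,\qquad \sigma=\frac{\beta+1}{2}.
\]
As $\beta\le M$ is odd and $M$ is even, $\beta<M$ and $\sigma\le M/2<M$.

For $n=3$ the candidates are $(3,5)$ and $(2,5)$, both zeta-like. For $n=4$ they are $(7,9)$, $(6,9)$, $(4,9)$ and $(4,11)$, and only the last is in the list. To separate them we use the second half of \eqref{eq:seven}, which says that $g$ and $F$ agree not only to leading order but modulo $\tau^M$, because $(a+2^v)/2=M$. The polynomials $g$, $F$, $Q_a$, $Q_b$, $g_b$ all have $\nu(1)=0$, so at $y=T\eta$ they lie in $\mathbb{F}_2[[\tau]][\eta]$. We have $F(T\eta)\equiv g(T\eta)$ modulo $\tau^M$ and $\eta^h\mid g(T\eta)$. The factor $Q_a(T\eta)$ has constant term $1$ in $\eta$, so it is a unit of $\mathbb{F}_2[[\tau]][[\eta]]$. Therefore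
\begin{equation}\label{eq:ten}
g_b(T\eta)\equiv0\mod(\tau^M,\eta^h).
\end{equation}

\subsection{A product formula for $g_b+Q_b$}

Condition \eqref{eq:ten} concerns $g_b$ alone, for which we have no closed formula. It can be restated as $Q_b\equiv g_b+Q_b$. The left side is controlled by its Newton polygon, and the right side equals $g_b(\varphi)/e_0^b$, which can be computed by iterating $\varphi$ until only the leading term of $g_b$ matters. Let
\[
\varepsilon_l=\frac{T^{2^l}}{[l+1]}\in1+\tau\mathbb{F}_2[[\tau]],\qquad \Psi=\prod_{l=0}^{n-2}\bigl(1+\varepsilon_l\eta^{2^l}\bigr)^{-1}\in\mathbb{F}_2[[\tau]][[\eta]] .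
\]

\begin{lemma}\label{lem:product}
At $y=T\eta$ we have $g_b+Q_b\equiv\Psi^\beta$ modulo $(\tau^M,\eta^{2M})$ in $\mathbb{F}_2[[\tau]][[\eta]]$.
\end{lemma}

\begin{proof}
Proposition~\ref{prop:Qg}(b) reads $g_b=g_b(\varphi)/e_0^b+Q_b$. Iterating it with $e_l\circ\varphi=e_{l+1}$, we get for $N=n-1$
\begin{equation}\label{eq:iterate}
g_b+Q_b=\frac{g_b(\varphi^{\circ N})}{\prod_{i<N}e_i^b}+\sum_{l=1}^{N-1}\frac{Q_b(\varphi^{\circ l})}{\prod_{i<l}e_i^b}.
\end{equation}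
Put $y=T\eta$ and work in $\mathbb{F}_2((\tau))[[\eta]]$. Then $e_i=[i+1](1+\varepsilon_i\eta^{2^i})$, so $\prod_{i<l}e_i$ is $\ell_l$ times a unit of $\mathbb{F}_2[[\tau]][[\eta]]$, and $\varphi^{\circ l}(T\eta)=T^{2^l}\xi_l$ with $\xi_l=\eta^{2^l}+\tau^{2^l}[l]^2\in\mathbb{F}_2[[\tau]][\eta]$.

By (N2) the $l$-th term of the sum in \eqref{eq:iterate} lies in $T^{\nu_{Q_b}(2^l)-b(2^l-1)}\mathbb{F}_2[[\tau]][[\eta]]$. Since $b$ is odd, $\nu_{Q_b}(2)=\frac{b-1}{2}$, and the slopes of $\nu_{Q_b}$ are at most $\deg Q_b\le b-1$. So for $l\ge1$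
\[
\nu_{Q_b}(2^l)-b(2^l-1)\le\frac{b-1}{2}+(2^l-2)(b-1)-b(2^l-1)=-\frac{b+1}{2}-2^l+2\le-(M+\sigma),
\]
and these terms vanish modulo $\tau^M$.

By Lemma~\ref{lem:reductions}(a), $g_b=\kappa\bigl(y^b+\sum_{j<b}\kappa_jy^j\bigr)$ with $\deg\kappa=-b$ and $\deg\kappa_j\le b-j$. Now $2^N=2M$, and $\deg(\kappa_jT^{2M(j-b)})\le(b-j)(1-2M)\le-M$. So the first term of \eqref{eq:iterate} is
\[
\frac{\kappa T^{2Mb}}{\ell_N^b}\,\bigl(\xi_N^b+\tau^{M}\xi'\bigr)\,\Psi^{b},\qquad \xi'\in\mathbb{F}_2[[\tau]][\eta],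
\]
where the scalar has degree $-b+2Mb-b(2M-1)=0$. Modulo $\eta^{2M}$ the element $\xi_N$ is constant in $\eta$, and $\Psi^{2M}\equiv1$, so $\Psi^b\equiv\Psi^\beta$. Hence $g_b+Q_b\equiv C\Psi^\beta$ with $C\in\mathbb{F}_2[[\tau]]$. At $\eta=0$ we have $g_b(0)+Q_b(0)=1$ and $\Psi=1$, so $C\equiv1$ modulo $\tau^M$.
\end{proof}

With \eqref{eq:ten} and $h\le2M$, Lemma~\ref{lem:product} gives
\begin{equation}\label{eq:eleven}
Q_b(T\eta)\equiv\Psi^\beta\mod(\tau^M,\eta^h).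
\end{equation}

\subsection{The coefficient of $\tau^\sigma$}

We compare the coefficients of $\tau^\sigma$ in \eqref{eq:eleven}, which is allowed because $\sigma<M$. On the right the coefficients of high powers of $\eta$ turn out to be constant; on the left they jump.

\emph{The right side.} Let $\omega=1+\eta$ and work modulo $\eta^{2M}$, where $\omega^{2M}=1$ and $\omega^{-1}=\sum_{i<2M}\eta^i$. By \eqref{eq:brackets}, $\varepsilon_l^{-1}=1+z_l$ with $z_l=[l]/T^{2^l}=\sum_{i<l}\tau^{2^l-2^i}$ and $z_0=0$. Hence $1+\varepsilon_l\eta^{2^l}=\varepsilon_l(\omega^{2^l}+z_l)=\varepsilon_l\,\omega^{2^l}(1+z_l\omega^{-2^l})$. Since $\prod_{l=0}^{n-2}\omega^{-2^l}=\omega^{1-2M}=\omega$,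
\[
\Psi^\beta=\omega^\beta\prod_{l=0}^{n-2}(1+z_l)^{\beta}\ \prod_{l=1}^{n-2}\bigl(1+z_l\omega^{-2^l}\bigr)^{-\beta}.
\]
Consider the series $\sum_j\tau^jf_j(\omega^{-1})$ with polynomials $f_j$ over $\mathbb{F}_2$ of degree at most $2j$. They form a ring that is closed under $\tau$-adic limits, so its elements that are $1$ modulo $\tau$ are invertible in it by the geometric series. It contains $\mathbb{F}_2[[\tau]]$, and it contains $\tau^{2^l-2^i}\omega^{-2^l}$ for $i<l$, because $2^l\le2(2^l-2^i)$. So it contains both products above, and the coefficient of $\tau^\sigma$ in $\Psi^\beta$ is $\sum_{k=\beta-2\sigma}^{\beta}\alpha_k\omega^k$ with $\alpha_k\in\mathbb{F}_2$. Here $\beta-2\sigma=-1$. For $0\le k\le\beta$ the power $\omega^k$ is a polynomial in $\eta$ of degree at most $\beta$. Therefore the coefficient of $\tau^\sigma\eta^i$ in $\Psi^\beta$ is the same element $\alpha_{-1}$ for all $i$ with $\beta<i<2M$.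

\emph{The left side.} The number $b$ is odd and $M\le\frac{b+1}{2}=M+\sigma<2M$, so $m(b)=M$. By Lemma~\ref{lem:reductions}(b), $\nu_{Q_b}(2)=\frac{b-1}{2}$ and $\bar Q_b^{(2)}=\eta^{i_0}$ with $i_0=b-M=M+\beta$. If $Q_b=\sum_i\lambda_iy^i$, this means $\deg(\lambda_iT^i)\le\frac{b-1}{2}-i$, with equality if and only if $i=i_0$. Since $i_0-\frac{b-1}{2}=\sigma$, we have $\deg(\lambda_{i_0}T^{i_0})=-\sigma$ and $\deg(\lambda_{i_0+1}T^{i_0+1})<-\sigma$. So in $Q_b(T\eta)$ the coefficient of $\tau^\sigma\eta^{i_0}$ is $1$ and that of $\tau^\sigma\eta^{i_0+1}$ is $0$.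

\emph{Conclusion.} If $i_0+1<h$, then $\beta<i_0<i_0+1<h\le2M$, and \eqref{eq:eleven} gives $\alpha_{-1}=1$ and $\alpha_{-1}=0$. Hence $w/2\le h\le i_0+1$, that is, $4M-2^v+\beta\le2M+2\beta+2$, or
\[
2M\le2^v+\beta+2 .
\]
If $v\le n-3$, then $2^v+\beta\le2^{v+1}\le M$, so $M\le2$; thus $n=3$, $v=0$, $\beta=1$ and $(a,b)=(3,5)$. If $v=n-2$, then $M-2\le\beta\le M$ with $\beta$ odd and $M$ even, so $\beta=M-1$ and $(a,b)=(M,3M-1)=Z_n$. Theorem~\ref{thm:A} is proved in depth two.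

\section{Depth at least three}\label{sec:higher}

We induct on the depth $r\ge3$. Let $\mathbf{s}=(c,\mathbf{s}')$ be zeta-like. Then $\mathbf{s}'$ is zeta-like of depth $r-1\ge2$, so it is in the list, and $g_{\mathbf{s}'}$ is known. This makes the step easier than depth two: it is enough to count roots.

\emph{The possible $\mathbf{s}'$.} Let $2^{N-1}\le s_r<2^N$. By Lemma~\ref{lem:roots}(iv), $c+\operatorname{wt}(\mathbf{s}')\le2^N$. For $\mathbf{s}'=2^kY_{1,n}$ and $2^kY_{2,n}$ we have $N=k+n$, and for $2^k(1,2,5)$ and $2^k(3,5)$ we have $N=k+3$; in all four cases $\operatorname{wt}(\mathbf{s}')=2^N$, which leaves no room for $c$. So $\mathbf{s}'=2^kX_{i,n}$ with $1\le i<n$, or $\mathbf{s}'=2^kZ_n$ with $n\ge3$, in which case we set $i=n-1\ge2$. In both cases $N=k+n$, $\operatorname{wt}(\mathbf{s}')=2^N-2^k$, $c\le2^k$, and the depth of $\mathbf{s}'$ is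
\[
d:=r-1=n-i+1\ge2 .
\]
Halving as long as $k\ge1$ and $c$ is even, we may assume that either $k=0$ and $c=1$, or $k\ge1$ and $c\le2^k-1$ is odd. Put $g=g_{\mathbf{s}}$, $F=Q_cg_{\mathbf{s}'}$ and $w=2^N-(2^k-c)\le2^N$. By \eqref{eq:Gamma}, \eqref{eq:gZ} and $g_{2\mathbf{s}}=g_{\mathbf{s}}^2$, the polynomial $F$ is a nonzero constant times $Q_c\,\Gamma_{i,n}^{2^k}$.

\emph{The point $y_d$ is a root of high multiplicity.} For $0\le l\le d-1$ we have $(y+y_l)^{2^{N-1-l}}\mid F$, and $2^{N-1-l}\ge w/2^{l+1}$. Lemma~\ref{lem:roots}(i) gives $\mu_0\ge w/2$ and $2\mu_{l+1}\ge\min(\mu_l,2^{N-1-l})$ for these $l$. By induction $\mu_l\ge w/2^{l+1}$ for $l\le d$. Since $N-d-1=k+i-2$,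
\[
\mu_d\ge\frac{w}{2^{d+1}}=2^{k+i-2}-\frac{2^k-c}{2^{d+1}} .
\]

\emph{There are few large roots.} By Lemma~\ref{lem:roots}(ii),(iii), $\Lambda\ge2^d$ and $\nu_g=\nu_F$ on $[1,2^d)$. The left slopes at $2^d$ agree, so $g$ and $F$ have equally many roots of degree $<2^d$. All $w-c$ roots of $\Gamma_{i,n}^{2^k}$ have degree $<2^d$: the roots of $e_l=y^{2^l}+[l+1]$ have degree $1$, and $\deg y_l\le2^{d-1}$ for $l\le d-1$. By Lemma~\ref{lem:reductions}(b), $c-m(c)$ roots of $Q_c$ have degree $<2$. So among the $w$ roots of $g$ at most $m(c)$ have degree $\ge2^d$. The root $y_d$ has degree $2^d$, and therefore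
\begin{equation}\label{eq:count}
m(c)\ \ge\ 2^{k+i-2}-\frac{2^k-c}{2^{d+1}},\qquad d\ge2 .
\end{equation}
For instance, $\mathbf{s}=(1,7,8)=(1,X_{3,4})$ has the weight $16$ permitted by Lemma~\ref{lem:roots}(iv), but $y_2$ would have to be a double root of $g$, while $m(1)=1$.

\emph{Case $k=0$, $c=1$.} Inequality \eqref{eq:count} reads $1\ge2^{i-2}$, so $i\le2$, and $\mathbf{s}$ is $(1,X_{1,n})=Y_{1,n}$, or $(1,X_{2,n})=Y_{2,n}$, or $(1,Z_3)=(1,2,5)$.

\emph{Case $k\ge1$, $c$ odd.} Then $m(c)\le\frac{c+1}{2}\le2^{k-1}$, and the right side of \eqref{eq:count} exceeds $2^{k+i-2}-2^{k-3}$. If $i\ge2$, this is at least $7\cdot2^{k-3}>2^{k-1}$, a contradiction. So $i=1$ and $\mathbf{s}'=2^kX_{1,n}$. Now $m(c)>3\cdot2^{k-3}>2^{k-2}$, and $m(c)$ is a power of $2$, so $\frac{c+1}{2}\ge m(c)\ge2^{k-1}$. Thus $c=2^k-1$ and $\mathbf{s}=(2^k-1,2^k,\dotsc,2^{k+n-1})=X_{k,k+n}$.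

This completes the induction and the proof of Theorem~\ref{thm:A}.

\section{All splices}\label{sec:splice}

Call a positive integer a \emph{block} if it has the form $2^e-2^f$ with $e>f\ge0$, that is, if the ones in its binary expansion are consecutive. Powers of $2$ are blocks, since $2^e=2^{e+1}-2^e$, and so are the positive numbers $2^e-1$. By Theorem~\ref{thm:A}, the weight of a zeta-like tuple of depth at least $2$ is $2^k2^n$ or $2^k(2^n-1)$, hence a block.

\begin{lemma}\label{lem:splices}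
Let $L$ and $R$ be as in Theorem~\ref{thm:C}, and let $W$ be the weight of their splice. If one of \textup{(i)}, \textup{(ii)}, \textup{(iii)} holds, the splice is zeta-like. Otherwise, either $W$ is not a block, or $R=2^j(1,1)$, $W=3\cdot2^j$, and $L=2^kY_{1,n}$ or $L=2^kY_{2,n}$ has last entry $2^{k+n-1}=2^j$.
\end{lemma}

\begin{proof}
By Theorem~\ref{thm:A} the first and last entries of zeta-like tuples of depth at least $2$ are as follows.
\[
\begin{array}{lll}
\text{tuple} & \text{first entry} & \text{last entry}\\ \hline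
2^kX_{i,n}\ (i<n) & 2^k(2^i-1) & 2^{k+n-1}\\
2^kY_{1,n}\ (n\ge1),\ \ 2^kY_{2,n}\ (n\ge3) & 2^k & 2^{k+n-1}\\
2^kY_{2,2}=2^k(1,3) & 2^k & 3\cdot2^k\\
2^kZ_n & 2^{k+n-2} & 2^k(3\cdot2^{n-2}-1)\\
2^k(1,2,5) & 2^k & 5\cdot2^k\\
2^k(3,5) & 3\cdot2^k & 5\cdot2^k
\end{array}
\]
The odd part of every first entry has the form $2^i-1$. The odd numbers $5$ and $3\cdot2^{n-2}-1$ ($n\ge3$) do not have this form, so $L$ is none of $2^kZ_n$, $2^k(1,2,5)$, $2^k(3,5)$.

\emph{Case 1: $L=2^k(1,3)$.} The first entry of $R$ is $3\cdot2^k$. Either $R=2^kX_{2,p}$ with $p\ge3$, which is (ii), and the splice is $2^kY_{2,p}$; or $R=2^k(3,5)$, and $W=9\cdot2^k$ is not a block.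

\emph{Case 2: the last entry of $L$ is $2^j$, $j=k+n-1$.} Either $L=2^kX_{i,n}$ with $n\ge2$, so $k\le j-1$ (type $X$), or $L=2^kY_{1,n}$ or $L=2^kY_{2,n}$ with $n\ge3$ (type $Y$). We have $W=\operatorname{wt}(R)+2^j-2^k$ for type $X$ and $W=\operatorname{wt}(R)+2^j$ for type $Y$. The tuples $2^{k'}(3,5)$ and $2^{k'}X_{i',p}$ with $i'\ge2$ do not start with a power of $2$, so $R$ is one of the following.

(a) $R=2^jX_{1,p}$ with $p\ge2$. This is (i). The splice is $L$ followed by $2^{j+1},\dotsc,2^{j+p-1}$, namely $2^kX_{i,n+p-1}$, $2^kY_{1,n+p-1}$ or $2^kY_{2,n+p-1}$.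

(b) $R=2^jY_{1,p}$ ($p\ge1$), $2^jY_{2,p}$ ($p\ge2$), or $2^j(1,2,5)$ (put $p=3$); then $\operatorname{wt}(R)=2^{j+p}$. For type $X$, the number $W=2^{j+p}+(2^j-2^k)$ has binary ones in the places $j+p$ and $j-1$ and a zero in the place $j$, so it is not a block. For type $Y$, the number $W=2^{j+p}+2^j$ is a block only if $p=1$, that is, $R=2^j(1,1)$ and $W=3\cdot2^j$.

(c) $R=2^{j'}Z_p$ with $p\ge3$ and $j'=j-p+2\le j-1$; then $\operatorname{wt}(R)=2^{j+2}-2^{j'}$. So $W=5\cdot2^j-2^k-2^{j'}$ for type $X$ and $W=5\cdot2^j-2^{j'}$ for type $Y$. In both cases $4\cdot2^j\le W<5\cdot2^j$, so the binary expansion of $W$ begins with $100$, and $W$ is a block only if $W=4\cdot2^j$. For type $Y$ this is impossible, since $2^{j'}<2^j$. For type $X$ it means $2^k+2^{j'}=2^j$, so $k=j'=j-1$, $n=2$, $i=1$, $p=3$. This is (iii), and the splice is $2^k(1,2,5)$.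
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
If (i), (ii) or (iii) holds, the splice is zeta-like by Lemma~\ref{lem:splices}. Otherwise either $W$ is not a block, and the splice is not zeta-like, or the splice has last entry $2^j$ and weight $3\cdot2^j>2^{j+1}$, which Lemma~\ref{lem:roots}(iv) forbids for a zeta-like tuple.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
If one of the two tuples has depth one, the splice is the other tuple and there is nothing to prove. Let both have depth at least $2$, and let $W$ be a power of $2$ or a power of $2$ minus one. Then $W$ is a block. By Lemma~\ref{lem:splices}, either the splice is zeta-like, or $R=2^j(1,1)$, $W=3\cdot2^j$ and $L$ is $2^kY_{1,n}$ or $2^kY_{2,n}$ with $k+n-1=j$. In the second case $W$ is not a power of $2$, so it is odd, and $j=0$. This forces $k=0$, $n=1$, hence $L=R=(1,1)$, the excepted pair. Its splice $(1,1,1)$ is not in the list of Theorem~\ref{thm:A}.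
\end{proof}

\begin{remark}
The proof shows what the weight hypothesis does. It removes the pairs whose total weight is not a block, such as $(1,3),(3,5)$, and among the pairs of total weight $3\cdot2^j$ with $R=2^j(1,1)$, such as $(2,2),(2,2)$ or $(1,1,2),(2,2)$, it removes all but the one with $j=0$. The hypothesis is not necessary for a splice to be zeta-like: $(2,4)$ and $(4,8)$ splice to $2X_{1,3}=(2,4,8)$, of weight $14$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{ABP}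
Anderson, Brownawell and Papanikolas, Annals of Math. \textbf{160} (2004).

\bibitem{LRT}
Jos\'e Alejandro Lara Rodr\'iguez and Dinesh S. Thakur, \emph{Zeta-like Multizeta Values for $\mathbb{F}_q[t]$}, arXiv:1312.4928 (2013).

\end{thebibliography}
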